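# Few rectangular patterns force zero entropy in nonexpansive directions

## 1. Configurations, windows and directions

Throughout, $\mathbb N=\{1,2,\dots\}$, vectors are bold, and $\det(\mathbf v,\mathbf w)=v_1w_2-v_2w_1$. A vector of $\mathbb Z^2$ is *primitive* if its coordinates are coprime. If $\hat{\mathbf v}$ is primitive, then $\det(\hat{\mathbf v},\cdot)$ maps $\mathbb Z^2$ onto $\mathbb Z$ with kernel $\mathbb Z\hat{\mathbf v}$.

**Definition 1.1 (configurations, periods).** Let $\mathcal A$ be a finite alphabet. A configuration is a map $x\colon\mathbb Z^2\to\mathcal A$, and $T^{\mathbf n}x(\mathbf y)=x(\mathbf y+\mathbf n)$. It is *periodic* if $T^{\mathbf v}x=x$ for some $\mathbf v\ne\mathbf 0$.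

**Example.** For $\alpha\in\{0,1\}^{\mathbb Z}$ the configuration $x(a,b)=\alpha(a)$ has period $(0,1)$. The indicator $\delta$ of the origin is not periodic.

**Definition 1.2 (patterns, complexity).** For a finite $S\subset\mathbb Z^2$ (a *window*), $P_\eta(S)$ is the number of distinct patterns $(T^{\mathbf m}\eta)|_S$, $\mathbf m\in\mathbb Z^2$. For $n,k\in\mathbb N$ put $P_\eta(n,k)=P_\eta([0,n-1]\times[0,k-1])$.

**Example.** $P_\delta(S)=|S|+1$ for every nonempty finite $S$: the symbol $1$ sits in one of the $|S|$ cells, or nowhere.

**Definition 1.3 (convex windows, faces, vertices).** A finite $S\subset\mathbb Z^2$ is *convex* if $S=\operatorname{conv}(S)\cap\mathbb Z^2$. A *face* of $S$ is a set $w=\{\mathbf s\in S:\lambda(\mathbf s)=\max_S\lambda\}$ with $\lambda\ne0$ a linear functional on $\mathbb R^2$. A *vertex* is a one-point face.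

**Example.** Rectangles $[0,n-1]\times[0,k-1]$ and $\{(0,0),(1,0),(0,1)\}$ are convex; $\{(0,0),(2,0)\}$ is not. If $S$ is convex and $w$ is a face, then $S\setminus w$ is convex: $\operatorname{conv}(S\setminus w)$ lies in $\{\lambda<\max_S\lambda\}$, so its lattice points belong to $S\setminus w$.

**Definition 1.4 (orbit closure).** $X_\eta$ is the closure of $\{T^{\mathbf m}\eta:\mathbf m\in\mathbb Z^2\}$ in $\mathcal A^{\mathbb Z^2}$ with the product topology. It is compact and translation invariant, and $x\in X_\eta$ exactly when every finite pattern of $x$ occurs in $\eta$. So elements of $X_\eta$ show exactly $P_\eta(S)$ patterns on a finite $S$.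

**Example.** $X_\delta$ consists of the translates of $\delta$ and the zero configuration.

**Definition 1.5 (expansive directions).** For a line $L\subset\mathbb R^2$ through the origin and $t>0$ let $L^t=\{\mathbf x\in\mathbb R^2:\operatorname{dist}(\mathbf x,L)\le t\}$. The direction $L$ is *expansive* for $X_\eta$ (in the sense of Boyle and Lind) if there is $t>0$ such that any $x,y\in X_\eta$ that agree on $L^t\cap\mathbb Z^2$ are equal. Otherwise $L$ is *nonexpansive*.

**Example.** Let $\eta(a,b)=\alpha(a)$, where $\alpha\in\{0,1\}^{\mathbb Z}$ contains every finite binary word. Then $X_\eta$ consists of all $x(a,b)=\alpha'(a)$ with $\alpha'\in\{0,1\}^{\mathbb Z}$. One row determines everything, so the horizontal direction is expansive. The vertical direction is nonexpansive, since the strip $|a|\le t$ sees only $\alpha'|_{[-t,t]}$.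

**Definition 1.6 (directional entropy).** Let $\mathbf u$ be a unit vector spanning $L$, and let $N(L,t,s)$ be the number of distinct restrictions of elements of $X_\eta$ to
$$\{\mathbf x\in\mathbb Z^2:\operatorname{dist}(\mathbf x,L)\le t,\ |\langle\mathbf x,\mathbf u\rangle|\le s\}.$$
Then
$$h(L)=\lim_{t\to\infty}\limsup_{s\to\infty}\frac1s\log N(L,t,s).$$
The limit in $t$ exists in $[0,\infty]$ because $N$ is nondecreasing in $t$.

**Example.** For the $\eta$ of the previous example and $L$ horizontal, $N(L,t,s)=2^{2\lfloor s\rfloor+1}$, so $h(L)=2\log2$. For $L$ vertical, $N(L,t,s)=2^{2\lfloor t\rfloor+1}$ does not depend on $s$, so $h(L)=0$.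

**Definition 1.7 (Laurent polynomials acting on configurations).** All notions above depend only on which symbols are equal, so we may recode and assume $\mathcal A\subset\mathbb Z$. Put $R=\mathbb Q[X_1^{\pm1},X_2^{\pm1}]$ and write $X^{\mathbf v}=X_1^{v_1}X_2^{v_2}$. The monomial $X^{\mathbf v}$ acts by $(X^{\mathbf v}x)(\mathbf n)=x(\mathbf n-\mathbf v)$, and $f=\sum a_{\mathbf v}X^{\mathbf v}$ acts by $(fx)(\mathbf n)=\sum a_{\mathbf v}x(\mathbf n-\mathbf v)$. The set $\{\mathbf v: a_{\mathbf v}\neq 0\}$ is $\operatorname{supp}f$.

**Example.** $(X^{\mathbf v}-1)x=0$ says that $\mathbf v$ is a period of $x$. If $x(a,b)=\alpha(a)+\beta(b)$, then $X^{(0,1)}-1$ kills the first summand and $X^{(1,0)}-1$ the second, so $(X^{(1,0)}-1)(X^{(0,1)}-1)x=0$.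

We use two remarks freely. First, $x\mapsto fx$ is continuous on $\mathcal A^{\mathbb Z^2}$ and commutes with translations; so if $f\eta$ is constant, then $fx$ is the same constant for all $x\in X_\eta$. Second, if $\mathbf w\in\mathbb Z\mathbf v$, then $X^{\mathbf v}-1$ divides $X^{\mathbf w}-1$ in $\mathbb Z[X_1^{\pm1},X_2^{\pm1}]$, by the geometric sum and $X^{-\mathbf w}-1=-X^{-\mathbf w}(X^{\mathbf w}-1)$.

## 2. The Broderick–Cyr–Kra conjecture and the theorem that settles it

Suppose $\eta$ shows at most as many $n\times k$ patterns as the rectangle has cells. Can it still carry entropy along a direction $L$ whose strips, however wide, fail to determine the configuration? The following conjecture is from Ryan Broderick, Van Cyr, Bryna Kra, "Complexity and directional entropy in two dimensions", arXiv:1409.5056 (2014).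

**Conjecture.** For $\eta\colon\mathbb Z^2\to\mathcal A$, if there exist $n,k\in\mathbb N$ such that $P_\eta(n,k)\le nk$, then the directional entropy of every nonexpansive direction of $X_\eta$ is zero.

The conjecture is true.

**Theorem A.** If $P_\eta(n,k)\le nk$ for some $n,k$, then $h(L)=0$ for every nonexpansive direction $L$ of $X_\eta$.

**Theorem B.** Let $S\ne\emptyset$ be finite and convex with $P_\eta(S)\le|S|$.

* (a) Suppose $\eta$ has a period $\mathbf v=k\hat{\mathbf v}\ne\mathbf 0$ with $\hat{\mathbf v}$ primitive and $k\ge1$. Then every nonexpansive direction is parallel to $\mathbf v$, and for every line $L=\mathbb R\mathbf u$, $|\mathbf u|=1$,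
$$h(L)=2|\det(\hat{\mathbf v},\mathbf u)|\,h_{\mathbf v}.$$
Here $h_{\mathbf v}=\lim_{\ell}\frac1\ell\log p(\ell)$, and $p(\ell)$ is the number of restrictions of elements of $X_\eta$ to $\{\mathbf n\in\mathbb Z^2:0\le\det(\hat{\mathbf v},\mathbf n)<\ell\}$. In particular $h(L)=0$ if $L\parallel\mathbf v$.
* (b) If $\eta$ is not periodic, the number of patterns of $X_\eta$ in a disc of radius $r$ is $e^{o(r)}$. Hence $h(L)=0$ for every direction $L$, and every $T^{\mathbf n}$ has zero topological entropy on $X_\eta$.

Theorem A is the case $S=[0,n-1]\times[0,k-1]$. If $\eta$ is periodic, nonexpansive directions are parallel to $\mathbf v$ and have entropy $0$ by (a); if not, all directions have entropy $0$ by (b). Moreover $nk$ cannot be replaced by $nk+1$ in Theorem A, and "nonexpansive" cannot be dropped when $\eta$ is periodic; both examples are in Section 4.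

## 3. Windows of height one

Suppose $P_\eta(n,1)\le n$, and let $c(k)=P_\eta(k,1)$. If $c(1)=1$, then $\eta$ is constant. Otherwise $2\le c(1)\le\dots\le c(n)\le n$, so $c(k)=c(k+1)$ for some $1\le k<n$. Deleting the last letter, or the first, maps the horizontal $(k+1)$-words onto the $k$-words. As the two sets have the same size, both maps are bijections. So in each row the $k$-word $w_t$ at position $t$ determines $w_{t+1}$ and $w_{t-1}$.

There are at most $n$ words, so two of $w_0,\dots,w_n$ coincide, say $w_a=w_{a+p}$ with $1\le p\le n$. Moving right and left from there, $w_{t+p}=w_t$ for all $t\in\mathbb Z$. So each row has a period at most $n$, and $(n!,0)$ is a period of $\eta$, hence of every element of $X_\eta$.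

The conjecture follows in this case. For $L$ horizontal, the strip $L^t$ meets finitely many rows, each determined by $n!$ cells, so $N(L,t,s)$ is bounded in $s$ and $h(L)=0$. For $L$ not horizontal, a wide enough strip $L^t$ contains $n!$ consecutive points of every row, so $L$ is expansive.

The pigeonhole step, "finitely many states, each determining the next, hence eventually periodic", comes back twice. What does not carry over to taller windows is the equality $c(k)=c(k+1)$, as Section 7 will show.

## 4. Periodic configurations, and two examples at the edge of the hypothesis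

**Proof of Theorem B(a).** All $x\in X_\eta$ are $\mathbf v$-periodic. Write $\varphi=\det(\hat{\mathbf v},\cdot)$. The level sets of $\varphi$ on $\mathbb Z^2$ are cosets of $\mathbb Z\hat{\mathbf v}$; call them rows. On a row, $x$ is determined by $k$ consecutive cells, so $p(\ell)$ is finite. It is nondecreasing, and $p(\ell+\ell')\le p(\ell)p(\ell')$ by translation invariance of $X_\eta$. By Fekete's lemma $h_{\mathbf v}$ exists.

**The case $L\not\parallel\mathbf v$.** We compare boxes along $L$ with strips of rows. Let $\mathbf u^\perp$ be a unit vector orthogonal to $\mathbf u$. A step by $\mathbf v$ changes the signed distance to $L$ by a fixed nonzero amount of modulus at most $|\mathbf v|$. So every $\mathbf n$ has some $\mathbf n+j\mathbf v$ at distance at most $|\mathbf v|$ from $L$. By $\mathbf v$-periodicity, $x$ is determined by its restriction to $L^{|\mathbf v|}\cap\mathbb Z^2$, and $L$ is expansive.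

*Upper bound.* If $\mathbf n=\alpha\mathbf u+\beta\mathbf u^\perp$ with $|\alpha|\le s$, $|\beta|\le t$, then $|\varphi(\mathbf n)|\le s|\det(\hat{\mathbf v},\mathbf u)|+t|\hat{\mathbf v}|$. So $N(L,t,s)\le p(\lfloor2s|\det(\hat{\mathbf v},\mathbf u)|+C_t\rfloor)$ with $C_t=2t|\hat{\mathbf v}|+1$.

*Lower bound.* Let $t\ge|\mathbf v|$ and $|\varphi(\mathbf n)|\le s|\det(\hat{\mathbf v},\mathbf u)|-|\mathbf v||\hat{\mathbf v}|$. Choose $j$ with $\mathbf n+j\mathbf v=\alpha\mathbf u+\beta\mathbf u^\perp$, $|\beta|\le|\mathbf v|$. Since $\varphi(\mathbf n+j\mathbf v)=\varphi(\mathbf n)$,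
$$|\alpha||\det(\hat{\mathbf v},\mathbf u)|\le|\varphi(\mathbf n)|+|\mathbf v||\hat{\mathbf v}|\le s|\det(\hat{\mathbf v},\mathbf u)|,$$
so $\mathbf n+j\mathbf v$ lies in the box. Hence the restriction to the box determines $x$ on all these rows, and $N(L,t,s)\ge p(\lfloor2s|\det(\hat{\mathbf v},\mathbf u)|-C\rfloor)$ for large $s$, with $C$ independent of $s$.

Taking logarithms, dividing by $s$ and letting $s\to\infty$, we get $2|\det(\hat{\mathbf v},\mathbf u)|h_{\mathbf v}$ for every $t\ge|\mathbf v|$. This is the formula.

**The case $L\parallel\mathbf v$.** The set $L^t\cap\mathbb Z^2$ is invariant under adding $\mathbf v$ and has a finite fundamental domain. So $x|_{L^t\cap\mathbb Z^2}$ is determined by finitely many cells, $N(L,t,s)$ is bounded in $s$, and $h(L)=0$. This agrees with the formula, as $\det(\hat{\mathbf v},\mathbf u)=0$. $\square$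

**Example 4.1 ($nk$ cannot be replaced by $nk+1$).** Let $f\in\{0,1\}^{\mathbb Z}$ contain every finite binary word, and let $\eta(i,j)=1$ if $j=f(i)$, and $0$ otherwise. Each column has exactly one $1$, so $P_\eta(1,k)=k+1$ for every $k$, which is $nk+1$ with $n=1$. The horizontal direction is nonexpansive: the zero configuration is a limit of vertical translates of $\eta$, so it lies in $X_\eta$, and far vertical translates of $\eta$ agree with it on any given horizontal strip without being equal to it. Row $0$ of $\eta$ is $1-f$, which contains every binary word, so $N(L,t,s)\ge2^{2\lfloor s\rfloor+1}$ and $h(L)\ge2\log2>0$.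

**Example 4.2 ("nonexpansive" cannot be dropped for periodic $\eta$).** Let $\eta(i,j)=a(i)$, where $a\in\{0,1\}^{\mathbb Z}$ has positive entropy, that is, the number of its words of length $\ell$ grows exponentially. Then $P_\eta(1,2)=2\le1\cdot2$. By Theorem B(a) with $\hat{\mathbf v}=(0,1)$, every non-vertical direction is expansive and has entropy $2|u_1|h_{\mathbf v}>0$. By Theorem B(b), under the hypothesis $P_\eta(S)\le|S|$ this can happen only for periodic $\eta$.

It remains to prove Theorem B(b).

## 5. From few patterns to a product of differences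

**Lemma 5.1.** If $y\colon\mathbb Z^2\to\mathbb Z$ is bounded and $(X^{\mathbf w}-1)^ky=0$ with $\mathbf w\ne\mathbf 0$, $k\ge1$, then $(X^{\mathbf w}-1)y=0$.

*Proof.* Along $\mathbf n+\mathbb Z\mathbf w$ the $k$-th difference of $y$ vanishes, so $y$ is a polynomial function of the parameter. It is bounded, hence constant. $\square$

**Lemma 5.2.** Let $J\subset R$ be an ideal with $\dim_{\mathbb Q}R/J<\infty$, and let $y\colon\mathbb Z^2\to\mathbb Z$ be bounded with $Jy=0$. Then $y$ has finitely many translates.

*Proof.* Monomials span $R$, so there is a finite $F\subset\mathbb Z^2$ such that $\{X^{-\mathbf k}\}_{\mathbf k\in F}$ spans $R/J$. So $X^{-\mathbf n}-\sum_{\mathbf k\in F}c_{\mathbf n,\mathbf k}X^{-\mathbf k}\in J$ for suitable $c_{\mathbf n,\mathbf k}$. Every translate $y'$ of $y$ satisfies $Jy'=0$, so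
$$y'(\mathbf n)=(X^{-\mathbf n}y')(\mathbf 0)=\sum_{\mathbf k\in F}c_{\mathbf n,\mathbf k}\,y'(\mathbf k).$$
Thus $y'$ is determined by $y'|_F$, which takes finitely many values. $\square$

To check the hypothesis of Lemma 5.2 we use the following.

**(5.1)** *If an ideal of $R$ (or of $\mathbb C[X_1^{\pm1},X_2^{\pm1}]$) contains a nonzero Laurent polynomial in $X_1$ alone and one in $X_2$ alone, it has finite codimension.* After multiplication by monomials these are ordinary polynomials of degrees $D_1,D_2$ with nonzero constant terms. So modulo the ideal every power of $X_i$, positive or negative, is a combination of $1,\dots,X_i^{D_i-1}$ (if $D_i=0$, the ideal is everything), and $D_1D_2$ monomials span the quotient.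

**Lemma 5.3.** Let $S\neq\emptyset$ be finite with $P_\eta(S)\le|S|$. There is a nonzero Laurent polynomial $q$ with integer coefficients, $\operatorname{supp}q\subset-S$, such that $q\eta$ is constant. Then $f=(X^{(1,0)}-1)q$ is nonzero, $|\operatorname{supp}f|\ge2$ and $f\eta=0$.

*Proof.* The at most $|S|$ vectors $(1,\text{pattern})\in\mathbb Q^{1+|S|}$ do not span. So there are integers $b_0,(b_{\mathbf s})_{\mathbf s\in S}$, not all zero, with $b_0+\sum_{\mathbf s}b_{\mathbf s}\eta(\mathbf n+\mathbf s)=0$ for all $\mathbf n$. If all $b_{\mathbf s}$ were zero, then $b_0=0$ as well; so some $b_{\mathbf s}\ne0$. Put $q=\sum b_{\mathbf s}X^{-\mathbf s}$; then $q\eta=-b_0$. Finally $f\ne0$ since $R$ is a domain, and $f(1,1)=0$ excludes a single monomial. $\square$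

For instance, if $\eta(a,b)=\alpha(a)$ with $\alpha$ taking two values and $S=\{(0,0),(0,1)\}$, one may take $q=1-X^{(0,-1)}$. The next lemma, due to Kari and Szabados, turns *any* annihilator into a product of differences.

**Lemma 5.4 (Kari–Szabados).** Let $S\ne\emptyset$ be finite with $P_\eta(S)\le|S|$. There are $m\ge1$ and nonzero, pairwise linearly independent $\mathbf v_1,\dots,\mathbf v_m\in\mathbb Z^2$ with
$$\prod_{i=1}^m(X^{\mathbf v_i}-1)\,\eta=0.$$

*Proof.* Take $f=\sum a_{\mathbf v}X^{\mathbf v}$ from Lemma 5.3, and put $B=\big(\sum|a_{\mathbf v}|\big)\max|\eta|$.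

**Step 1: dilating the annihilator.** Write $f(X^n)=\sum a_{\mathbf v}X^{n\mathbf v}$. Let $p>B$ be prime. Modulo $p$ we have $f^p\equiv\sum a_{\mathbf v}^pX^{p\mathbf v}\equiv f(X^p)$, and $f^p\eta=0$, so all values of $f(X^p)\eta$ are divisible by $p$. Their modulus is at most $B<p$, so $f(X^p)\eta=0$. Since $f(X^p)$ has the same coefficients as $f$, the same $B$ works for it and we may iterate: $f(X^n)\eta=0$ whenever all prime factors of $n$ exceed $B$.

**Step 2: eliminating all but one term.** Let $r$ be the product of the primes $\le B$. For $i\ge0$ no prime $\le B$ divides $1+ir$, so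
$$0=f(X^{1+ir})\eta=\sum_{\mathbf v}X^{ir\mathbf v}b_{\mathbf v},\qquad b_{\mathbf v}=a_{\mathbf v}X^{\mathbf v}\eta.$$
Fix $\mathbf v_0\in\operatorname{supp}f$ and expand $\Pi(t)=\prod_{\mathbf v\in\operatorname{supp}f,\,\mathbf v\ne\mathbf v_0}(t-X^{r\mathbf v})=\sum_i\kappa_it^i$ with $\kappa_i$ Laurent polynomials. Then
$$0=\sum_i\kappa_i\sum_{\mathbf v}X^{ir\mathbf v}b_{\mathbf v}=\sum_{\mathbf v}\Pi(X^{r\mathbf v})b_{\mathbf v}=\Pi(X^{r\mathbf v_0})b_{\mathbf v_0}.$$
Each factor is $X^{r\mathbf v_0}-X^{r\mathbf v}=-X^{r\mathbf v_0}(X^{r(\mathbf v-\mathbf v_0)}-1)$. Dividing by a signed monomial and by $a_{\mathbf v_0}$ gives $\prod_{\mathbf v\ne\mathbf v_0}(X^{r(\mathbf v-\mathbf v_0)}-1)\eta=0$. The product is not empty, as $|\operatorname{supp}f|\ge2$.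

**Step 3: one factor for each direction.** In each class of parallel vectors, replace the vectors by a common nonzero multiple $\mathbf W$; as $X^{\mathbf v}-1$ divides $X^{\mathbf W}-1$, the product still annihilates. We get a product of powers $(X^{\mathbf W}-1)^{k_{\mathbf W}}$ with pairwise independent $\mathbf W$. For one class, apply the other factors to $\eta$ first: the result is a bounded integer configuration, and Lemma 5.1 reduces the exponent of this class to $1$. Do this one class at a time. $\square$

From now on **$m$ is minimal** in Lemma 5.4, and $\mathbf v_1,\dots,\mathbf v_m$ are corresponding vectors. Clearly $m=1$ if and only if $\eta$ is periodic. For Theorem B(b) we therefore assume $m\ge2$.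

## 6. Periodic components and a count of patterns

For $1\le i\le m$ put
$$g_i=\prod_{j\ne i}(X^{\mathbf v_j}-1),\qquad z_i(x)=g_ix\ (x\in X_\eta),\qquad\zeta_i=g_i\eta,\qquad Z_i=g_iX_\eta.$$
By continuity and compactness $Z_i$ is the orbit closure of $\zeta_i$. Its elements take values in a finite set of integers, and they are $\mathbf v_i$-periodic because $(X^{\mathbf v_i}-1)g_ix=0$. Write $\mathbf v_i=k_i\hat{\mathbf v}_i$ with $\hat{\mathbf v}_i$ primitive, $k_i\ge1$, and $\varphi_i=\det(\hat{\mathbf v}_i,\cdot)$.

**Example 6.1.** Let $\eta(a,b)=\alpha(a)+\beta(b)$, where $\alpha,\beta\in\{0,1\}^{\mathbb Z}$ both contain every finite binary word. With $\mathbf v_1=(0,1)$, $\mathbf v_2=(1,0)$ the product of differences kills $\eta$. It is minimal: if $(v,w)$ is a period, then $\alpha(a+v)-\alpha(a)=\beta(b)-\beta(b+w)$ is a constant, which is $0$ by boundedness, so $v$ is a period of $\alpha$ and $w$ of $\beta$, forcing $v=w=0$. Here $\zeta_1(a,b)=\alpha(a-1)-\alpha(a)$ depends only on $a$, and $\zeta_2$ only on $b$.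

**Lemma 6.2.** $\zeta_i$ has infinitely many translates; hence it has no nonzero period non-parallel to $\mathbf v_i$.

*Proof.* Suppose the orbit is finite. Then the periods form a subgroup of finite index, so there is $M\ge1$ with $(X^{M\mathbf n}-1)\zeta_i=0$ for all $\mathbf n$. Take $j\ne i$. Since $X^{\mathbf v_j}-1$ divides $X^{M\mathbf v_j}-1$,
$$(X^{M\mathbf v_j}-1)^2\prod_{l\ne i,j}(X^{\mathbf v_l}-1)\,\eta=0.$$
By Lemma 5.1 the square can be dropped. This leaves $m-1$ pairwise independent vectors, against minimality of $m$. A period non-parallel to $\mathbf v_i$ would, together with $\mathbf v_i$, generate a subgroup of finite index and give a finite orbit. $\square$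

Let $p_i(\ell)$ be the number of restrictions of elements of $Z_i$ to $\{0\le\varphi_i<\ell\}$. By translation invariance any strip $\{r\le\varphi_i<r+\ell\}$, $r\in\mathbb Z$, gives the same number. As in Section 4, the restriction is determined by $k_i\ell$ cells, so $p_i(\ell)$ is finite; it is nondecreasing and submultiplicative. By Fekete's lemma
$$h_i:=\lim_{\ell\to\infty}\frac1\ell\log p_i(\ell)\quad\text{exists, and}\quad p_i(\ell)\ge e^{h_i\ell}.\tag{6.1}$$
Since finitely many cells determine the restriction and translates of $\zeta_i$ are dense in $Z_i$, translates of $\zeta_i$ already realize all $p_i(\ell)$ restrictions.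

In Example 6.1, $p_1(\ell)$ counts difference words of binary words of length $\ell+1$. The two constant words give the same difference word, and all others are recovered from theirs, so $p_1(\ell)=2^{\ell+1}-1$ and $h_1=\log2$; likewise $h_2=\log2$.

The next lemma says that $x$ is known on a convex set once its components are known near it, up to boundedly many choices.

**Lemma 6.3.** There is a constant $C$ such that for every nonempty bounded convex $\mathcal D\subset\mathbb R^2$ the number of restrictions of elements of $X_\eta$ to $\mathcal D\cap\mathbb Z^2$ is at most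
$$C\prod_{i=1}^mp_i\big(\lceil\operatorname{width}_{\varphi_i}(\mathcal D)+C\rceil\big),\qquad\operatorname{width}_{\varphi_i}(\mathcal D)=\sup_{\mathcal D}\varphi_i-\inf_{\mathcal D}\varphi_i.$$

*Proof.*

**Step 1: the ideal $J=(g_1,\dots,g_m)$ has finite codimension in $R$.** At a common zero $\xi\in(\mathbb C^*)^2$, $g_1(\xi)=0$ gives some $j$ with $\xi^{\mathbf v_j}=1$, and $g_j(\xi)=0$ gives some $l\ne j$ with $\xi^{\mathbf v_l}=1$. As $\mathbf v_j,\mathbf v_l$ are independent, $\mathbb Z\mathbf v_j+\mathbb Z\mathbf v_l\supset D\mathbb Z^2$ for some $D\ge1$, so $\xi_1^D=\xi_2^D=1$. Hence there are finitely many common zeros. The product of $X_1-\xi_1$ over them vanishes at all of them, so by the Nullstellensatz some power of it lies in $J\otimes\mathbb C$; the same holds for $X_2$. By (5.1), $\dim_{\mathbb Q}R/J=\dim_{\mathbb C}(R\otimes\mathbb C)/(J\otimes\mathbb C)<\infty$.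

**Step 2: moving one step.** Choose a finite $F\ni\mathbf 0$ in $\mathbb Z^2$ with $\{X^{-\mathbf k}\}_{\mathbf k\in F}$ spanning $R/J$. For $\mathbf k\in F$ and $\mathbf e\in\{\pm(1,0),\pm(0,1)\}$ write
$$X^{-\mathbf k-\mathbf e}=\sum_{\mathbf k'\in F}c_{\mathbf k'}X^{-\mathbf k'}+\sum_ir_ig_i,\qquad r_i\in R.$$
Applying this to $x$ and evaluating at $\mathbf n$ gives $x(\mathbf n+\mathbf k+\mathbf e)=\sum c_{\mathbf k'}x(\mathbf n+\mathbf k')+\sum_i(r_iz_i(x))(\mathbf n)$. So $x|_{\mathbf n+F}$ and the values of the $z_i(x)$ in a ball of fixed radius $\rho_0$ about $\mathbf n$ determine $x|_{\mathbf n+\mathbf e+F}$.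

**Step 3: walking through $\mathcal D$.** Let $D'$ be the finite set of $\mathbf n\in\mathbb Z^2$ whose closed square $\mathbf n+[0,1]^2$ meets $\mathcal D$. It contains $\mathcal D\cap\mathbb Z^2$. It is connected for nearest-neighbor adjacency. Indeed, let $\mathbf n,\mathbf n'\in D'$, with points $\mathbf d,\mathbf d'$ of $\mathcal D$ in their squares, and let $A$ be the component of $\mathbf n$ in $D'$. The squares of $A$ and those of $D'\setminus A$ give two closed sets covering the segment $[\mathbf d,\mathbf d']\subset\mathcal D$. If $\mathbf n'\notin A$, both meet the segment, so by connectedness they share a point of it. All squares containing that point belong to $D'$, and they form a block of size $1$, $1\times2$, $2\times1$ or $2\times2$, which is connected. So one component contains them all, a contradiction.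

Fix $\mathbf n_0\in D'$. By Step 2 along paths in $D'$, $x|_{D'}$ is determined by $x|_{\mathbf n_0+F}$ and the restrictions of the $z_i(x)$ to the $\rho_0$-neighborhood of $D'$. There are at most $|\mathcal A|^{|F|}$ choices for the former. The neighborhood has $\varphi_i$-width at most $\operatorname{width}_{\varphi_i}(\mathcal D)+O(1)$, so there are at most $p_i(\lceil\operatorname{width}_{\varphi_i}(\mathcal D)+C\rceil)$ choices for each component. $\square$

We also need that moving $\zeta_i$ only along $\mathbf v_j$ already shows a fixed proportion of its patterns.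

**Lemma 6.4.** For $i\ne j$ there is a constant $C$ such that for all $r\in\mathbb Z$ and $\ell>C$ the configurations $T^{\beta\mathbf v_j}\zeta_i$, $\beta\in\mathbb Z$, have at least $p_i(\ell-C)/C$ distinct restrictions to $\{r\le\varphi_i<r+\ell\}$.

*Proof.* Let $\Delta'=|\varphi_i(\mathbf v_j)|\ge1$. Choose representatives $\mathcal F$ of $\mathbb Z^2/(\mathbb Z\mathbf v_i+\mathbb Z\mathbf v_j)$ with $\varphi_i$-values in $[r,r+\Delta')$, by adding multiples of $\mathbf v_j$. Since $\zeta_i$ is $\mathbf v_i$-periodic, every translate of it is $T^{\mathbf f}T^{\beta\mathbf v_j}\zeta_i$ with $\mathbf f\in\mathcal F$, $\beta\in\mathbb Z$. Its restriction to $\{0\le\varphi_i<\ell-\Delta'\}$ is determined by $\mathbf f$ and the restriction of $T^{\beta\mathbf v_j}\zeta_i$ to $\{r\le\varphi_i<r+\ell\}$. So $p_i(\ell-\Delta')\le|\mathcal F|\cdot\#$, where $\#$ is the number in question and $|\mathcal F|=|\det(\mathbf v_i,\mathbf v_j)|$. $\square$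

**Proposition 6.5.** Theorem B(b) follows once we show $h_1=\dots=h_m=0$ when $m\ge2$.

*Proof.* A disc of radius $r$ has $\varphi_i$-widths $O(r)$, so by Lemma 6.3 it carries $e^{o(r)}$ patterns. For fixed $t$, the box in the definition of $h(L)$ is the set of lattice points of a convex set with $\varphi_i$-widths $O(s+t)$, so $\log N(L,t,s)=o(s)$ and $h(L)=0$. For the topological entropy of $T^{\mathbf n}$, the clopen partitions of $X_\eta$ by patterns on $[-t,t]^2$ eventually refine every open cover. So it is enough to count patterns on $\bigcup_{0\le k<s}(k\mathbf n+[-t,t]^2)$, which lies in a disc of radius $O(s+t)$; their number is $e^{o(s)}$. $\square$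

**Where the annihilator alone stops.** A natural plan is to derive $h_i=0$ from $\prod(X^{\mathbf v_i}-1)\eta=0$ and minimality of $m$. Example 6.1 shows that this cannot work: there $m=2$ and $h_1=h_2=\log2$. Moreover, in that example $X_\eta$ contains $\alpha'(a)+\beta'(b)$ for arbitrary $\alpha',\beta'\in\{0,1\}^{\mathbb Z}$. So the horizontal direction is nonexpansive (change $\beta'$ far away) and has entropy at least $2\log2$ (vary $\alpha'$). So far the hypothesis $P_\eta(S)\le|S|$ has been used only to produce an annihilator. It must be used again, as a statement about extending patterns.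

## 7. A minimal window and its ambiguous patterns

Among nonempty convex $S'\subset S$ with $P_\eta(S')\le|S'|$ choose one of minimal cardinality, and call it $S$ again; let $q$ be the polynomial of Lemma 5.3 for this $S$. The number $m$ and the vectors $\mathbf v_i$ depend only on $\eta$ and stay as they are. As $\eta$ is not constant, a one-point window has at least $2$ patterns, so $|S|\ge2$. Removing a vertex or a face leaves a convex set, and minimality gives:

* (V) For a vertex $\mathbf s$ we have $P_\eta(S\setminus\{\mathbf s\})\ge|S|\ge P_\eta(S)\ge P_\eta(S\setminus\{\mathbf s\})$. So *every pattern on $S\setminus\{\mathbf s\}$ extends uniquely to $S$*, among patterns occurring in $X_\eta$.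
* (E) For a face $w$ with $S\setminus w\ne\emptyset$ we have $P_\eta(S\setminus w)\ge|S|-|w|+1$, hence $P_\eta(S)-P_\eta(S\setminus w)\le|w|-1$.

**$S$ is not contained in a line.** Otherwise $S$ consists of $k=|S|\ge2$ consecutive lattice points in a primitive direction $\mathbf u'$. By (V) for both endpoints, along each line $\mathbf n+\mathbb Z\mathbf u'$ the word of length $k-1$ at a position determines its two neighbors, and there are at most $P_\eta(S)\le k$ such words. By the pigeonhole argument of Section 3 each line has a period at most $k$, so $k!\,\mathbf u'$ is a period of $\eta$, a contradiction.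

**Coordinates.** Fix $i$. Choose $A\in GL_2(\mathbb Z)$ with $A\hat{\mathbf v}_i=(1,0)=:\mathbf e_1$ and transport everything by $A$: the configuration, $S$, the vectors $\mathbf v_l$, and the exponents of $q$. Pattern counts and convexity are preserved, and each $\varphi_l$ changes at most by a sign. So the $h_l$ do not change, and the results of Section 6 hold in the new coordinates. Now $\mathbf v_i=k_i\mathbf e_1$ and $\varphi_i(a,b)=\pm b$. Rows are horizontal lines.

We may still flip the sign of $b$, and we do so that *the top face of $S$ (maximal $b$) has at most as many points as the bottom face*. After translating $S$ (which multiplies $q$ by a monomial),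
$$S\subset[-\sigma,\sigma]\times[0,\theta],\qquad\theta\ge1,\qquad w:=S\cap\{b=\theta\}\ni(0,\theta),$$
with $\sigma$ an integer and minimal $b$ equal to $0$. Put $Q=S\setminus w$ and $\kappa=|w|-1$.

**(7.1)** *For $0\le j<\theta$, row $j$ of $Q$ is a block of consecutive points, at least $\kappa$ of them.* The slices of $\operatorname{conv}S$ at heights $\theta$ and $0$ have lengths $\kappa$ and $\ge\kappa$. Slice length is concave in the height, so every slice at height $0\le j<\theta$ is an interval of length at least $\kappa$, and such a closed interval contains at least $\kappa$ integers. As $S$ is convex, they all belong to $S$.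

**Definition 7.1 (ambiguous patterns, windows of $x$).** A pattern on $Q$ occurring in $X_\eta$ is *ambiguous* if it has at least two extensions to $S$ occurring in $X_\eta$. For $x\in X_\eta$, "the window at $\mathbf n$" means $x|_{\mathbf n+Q}$, regarded as a pattern on $Q$.

**Example 7.2.** To illustrate the definition alone, take $\eta(a,b)=1$ if $b=0$ and $0$ otherwise, $S=\{0,1\}^2$, $w=\{(0,1),(1,1)\}$. On $Q$ the patterns are $00$ and $11$. The pattern $00$ extends by $00$ or by $11$, so it is ambiguous; $11$ extends only by $00$.

Since $P_\eta(S)-P_\eta(Q)$ is the sum of (number of extensions $-1$) over patterns on $Q$, (E) gives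

**(7.2)** *There are at most $\kappa$ ambiguous patterns.*

**Sweeping upward, and where it stops.** Here is the attempt that (V) suggests. Suppose $x,x'\in X_\eta$ agree on a long horizontal strip of height $\theta$. If *one* window in the strip is unambiguous, then $x,x'$ agree on one full copy of $S$. Moving that copy sideways by $\mathbf e_1$, all of its points but one end of the top face are already known, and (V) supplies the missing one. So the next row is determined, and we go on. The sweep stops exactly when every window in the row is ambiguous. This does happen: in Example 7.2 the zero configuration and the indicator of $\{b=M\}$ agree on a strip of zeros, with all windows ambiguous, and nothing in the strip tells them apart. This is where the equality $c(k)=c(k+1)$ of Section 3 is replaced by the weaker (E).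

The way past is that a row of ambiguous windows carries information of its own. There are at most $\kappa$ ambiguous patterns, and the rows of $Q$ have at least $\kappa$ points. This forces *periodicity* of $x$ on $\theta$ rows, and algebra will carry that periodicity to every other nearby row. If $x$ is known not to be horizontally periodic in some fixed region, the bad case cannot occur.

## 8. Determinism for configurations that are not locally periodic

The coordinates of Section 7 (with its fixed $i$) are in force.

To carry periodicity from $\theta$ rows to all rows we want a polynomial of $b$-height at most $\theta$ with single monomials in its top and bottom rows. The polynomial $q$ has the right height, but perhaps not the monomials; $g_i$ has the monomials, but may be too tall. Their greatest common divisor has both properties.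

**Lemma 8.1.** There are a nonzero integer Laurent polynomial $e$ and $M\ge1$ such that: (i) $e$ has a unique monomial with maximal $b$ and a unique one with minimal $b$, and the difference $\theta_e$ of these $b$-values is at most $\theta$; (ii) $(X^{M\mathbf v_i}-1)\,e\,x=0$ for all $x\in X_\eta$.

*Proof.* Let $e=\gcd(q,g_i)$ in the unique factorization domain $R$, scaled to have integer coefficients, and write $q=eq'$, $g_i=eg'$.

**Step 1: shape of $e$.** The top form of a Laurent polynomial is the sum of its terms with maximal $b$; the bottom form is defined likewise. Both are multiplicative. For $j\ne i$ the $b$-coordinate of $\mathbf v_j$ is $\pm\varphi_i(\mathbf v_j)\ne0$, so both forms of $X^{\mathbf v_j}-1$, hence of $g_i$, are signed monomials. A divisor of a unit is a unit, so both forms of $e$ are monomials up to scalars. The $b$-height is additive under products, so $\theta_e$ is at most the height of $q$, which is at most $\theta$ as $\operatorname{supp}q\subset-S$.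

**Step 2: $(q',g')$ has finite codimension.** As $q',g'$ are coprime in $R$, by Gauss's lemma they are coprime in $\mathbb Q(X_1)[X_2^{\pm1}]$, a principal ideal domain. Bézout's identity there, with denominators cleared, gives a nonzero polynomial in $X_1$ alone in $(q',g')$. By symmetry there is one in $X_2$ alone; apply (5.1).

**Step 3: annihilation.** The bounded integer configuration $y=(X^{\mathbf v_i}-1)e\eta$ satisfies $g'y=(X^{\mathbf v_i}-1)g_i\eta=0$ and $q'y=(X^{\mathbf v_i}-1)q\eta=0$, the latter because $q\eta$ is constant. By Lemma 5.2 it has finitely many translates, so $(X^{M\mathbf v_i}-1)y=0$ for some $M\ge1$. As $X^{\mathbf v_i}-1$ divides $X^{M\mathbf v_i}-1$, we get $(X^{M\mathbf v_i}-1)^2e\eta=0$, and Lemma 5.1 gives $(X^{M\mathbf v_i}-1)e\eta=0$. By continuity this passes to $X_\eta$. $\square$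

**Lemma 8.2.** Let $\kappa\ge1$ and $P=\kappa!$. Suppose $x\in X_\eta$ has ambiguous windows at $\mathbf n+s\mathbf e_1$ for all integers $0\le s\le\ell$. Let $Q_1$ be $Q$ with the $\kappa-1$ rightmost points of each row deleted. Then $x(\mathbf p+P\mathbf e_1)=x(\mathbf p)$ for all $\mathbf p\in\mathbf n+s\mathbf e_1+Q_1$, $\kappa\le s\le\ell-P$.

*Proof.* Assume $\ell\ge\kappa+P$; otherwise there is nothing to prove.

**Step 1: a ladder of windows.** For $1\le k\le\kappa$ let $Q_k$ be $Q$ with the $\kappa-k$ rightmost points of each row deleted. By (7.1) its rows are blocks of at least $k\ge1$ points. So $Q_\kappa=Q$ and $Q_{k+1}=Q_k\cup(Q_k+\mathbf e_1)$. Let $n_k$ be the number of distinct patterns on $Q_k$ that $x$ shows on $\mathbf n+s\mathbf e_1+Q_k$, $0\le s\le\ell$. By (7.2), $1\le n_1\le\dots\le n_\kappa\le\kappa$. Were $n_1\ge2$ and all inequalities strict, we would get $n_\kappa\ge\kappa+1$. So $n_1=1$, or $n_k=n_{k+1}$ for some $1\le k<\kappa$.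

**Step 2: periodicity.** If $n_1=1$, the pattern on $\mathbf n+s\mathbf e_1+Q_1$ is the same for all $0\le s\le\ell$, and the claim is clear. Let $n_k=n_{k+1}$, and let $b_s$ be the pattern on $\mathbf n+s\mathbf e_1+Q_k$. Then $b_s$ determines the pattern on $\mathbf n+s\mathbf e_1+Q_{k+1}$, which contains $\mathbf n+(s+1)\mathbf e_1+Q_k$. So $b_{s+1}=\Phi(b_s)$ for $0\le s<\ell$, with a map $\Phi$ on at most $\kappa$ states. Two of $b_0,\dots,b_\kappa$ coincide, so for some $1\le p\le\kappa$ we have $b_{s+p}=b_s$ for all $\kappa\le s\le\ell-p$. As $p$ divides $P$, $b_{s+P}=b_s$ for $\kappa\le s\le\ell-P$. Restrict to $Q_1\subset Q_k$. $\square$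

Put $P=1$ if $\kappa=0$, and $K=PMk_i$, so that $K\mathbf e_1=PM\mathbf v_i$. For $x\in X_\eta$ let $d(\mathbf n)=x(\mathbf n+K\mathbf e_1)-x(\mathbf n)$. By Lemma 8.1(ii), $ex$ has period $M\mathbf v_i$, hence period $K\mathbf e_1$, so
$$ed=0.\tag{8.1}$$

**Proposition 8.3 (conditional determinism).** Let $G\ge1$ be an integer. There are $c\in(0,1)$, independent of $G$, and $N_0$ such that for integers $N\ge N_0$ and $x,x'\in X_\eta$: if $x=x'$ on $R_N:=([-N,N]\times[0,\theta))\cap\mathbb Z^2$, and
$$x(\mathbf p)\ne x(\mathbf p+K\mathbf e_1)\ \text{ for some }\ \mathbf p\in E_N:=([-N/2,N/2]\times[0,G))\cap\mathbb Z^2,\tag{$*$}$$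
then $x=x'$ on $([-N/2,N/2]\times[0,cN])\cap\mathbb Z^2$.

*Proof.* Multiply $e$ by a monomial so that $\operatorname{supp}e\subset[-\tau,\tau]\times[0,\theta_e]$, with unique monomials in rows $0$ and $\theta_e$; (8.1) still holds. Put
$$c=\frac1{4(\sigma+2\tau+1)},\qquad C_2=\sigma+\kappa+P+K,\qquad C_3=\sigma+C_2+2\tau G,\qquad N_0=4C_3.$$
We show by induction on $r=0,1,\dots,\lfloor cN\rfloor+1$ that $x=x'$ on $\{|a|\le N-\sigma r,\ 0\le b<\theta+r\}$. For $r=0$ this is the hypothesis. Consider the step from $r$ to $r+1$, $0\le r\le cN$. Let $A=N-\sigma(r+1)\ge\frac34N-\sigma>0$. For $|a|\le A$ the set $(a,r)+Q$ lies in the region of agreement.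

**Case I: some window of $x$ at $(a,r)$, $|a|\le A$, is unambiguous.** Here we sweep. We have $x=x'$ on $(a,r)+Q$, and this pattern has only one extension, so $x=x'$ on $(a,r)+S$. Now suppose $x=x'$ on $\mathbf n'+S$, where $\mathbf n'=(a',r)$ and $|a'|,|a'+1|\le A$. Then $x=x'$ on $\mathbf n'+\mathbf e_1+Q$, and on $\mathbf n'+\mathbf e_1+w$ except perhaps at its right endpoint, because $w$ is a block and the other points belong to $\mathbf n'+w$. That endpoint is a vertex of $\mathbf n'+\mathbf e_1+S$, so (V) gives $x=x'$ on $\mathbf n'+\mathbf e_1+S$. The same works to the left with the left endpoint. Hence $x=x'$ on $(a',r)+S$ for all $|a'|\le A$; since $(0,\theta)\in w$, in particular at $(a',r+\theta)$. This completes the step. If $\kappa=0$, (7.2) says that there are no ambiguous patterns, so we are always in this case.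

**Case II: all these windows are ambiguous.** We show that this contradicts $(*)$. Here $\kappa\ge1$. Apply Lemma 8.2 with $\mathbf n=(-A,r)$, $\ell=2A$. Let $r\le b<r+\theta$ and $|a|\le A-(\sigma+\kappa+P)$. Row $b-r$ of $Q_1$ contains a point of some abscissa $t\in[-\sigma,\sigma]$, and $s=a+A-t$ satisfies $\kappa\le s\le2A-P$. So $x(a+P,b)=x(a,b)$. As $P$ divides $K$, we add $K/P$ such equalities and get
$$d(a,b)=0\quad\text{for } r\le b<r+\theta,\ |a|\le A-C_2.$$
If $\theta_e=0$, then $e$ is a monomial up to a scalar, and (8.1) gives $d\equiv0$, contradicting $(*)$.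

Let $\theta_e\ge1$. Because row $0$ of $e$ has a single monomial, (8.1) expresses $d(a,b)$ as a linear combination of values of $d$ in the $\theta_e$ rows just below row $b$, at horizontal distance at most $2\tau$. Because row $\theta_e$ of $e$ has a single monomial, the same holds with the $\theta_e$ rows just above. Since $\theta\ge\theta_e$, we can propagate row by row from the rows $[r,r+\theta)$: downward to row $0$ in $r$ steps, and upward to row $G-1$, if needed, in at most $G$ steps. Hence
$$d(a,b)=0\quad\text{for }0\le b<G,\ |a|\le A-C_2-2\tau(r+G).$$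
As $r\le cN$, this bound equals $N-(\sigma+2\tau)r-C_3\ge\frac34N-C_3\ge\frac N2$. So $d=0$ on $E_N$, contradicting $(*)$.

**End of the induction.** For $r=\lfloor cN\rfloor+1$ we have agreement for $|a|\le N-\sigma(cN+1)$ and $0\le b\le cN$. Since $N-\sigma cN-\sigma\ge\frac34N-C_3\ge\frac N2$, this includes $|a|\le N/2$. $\square$

**From $x$ to its components.** We now arrange that $(*)$ can be read off another component, and record what the conclusion says about $z_i(x)$. Let $\rho$ be an integer with $\operatorname{supp}g_l\subset[-\rho,\rho]^2$ for all $l$, let $\Delta=\max_{j\ne i}|\varphi_i(\mathbf v_j)|\ge1$, and use Proposition 8.3 with $G=2\rho+\Delta$. Let $\omega_N(x)$ be the restriction of $z_i(x)$ to $\{\rho\le b\le cN-\rho\}$.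

**Lemma 8.4.**

* (α) If $j\ne i$ and $z=z_j(x)$ is not $K\mathbf e_1$-periodic, then $x$ satisfies $(*)$ for all $N\ge N(z)$, where $N(z)$ depends only on $z$.
* (β) After enlarging $N_0$: if $N\ge N_0$ and $x$ satisfies $(*)$, then $x|_{R_N}$ determines $\omega_N(x)$; that is, every $x'\in X_\eta$ with $x'|_{R_N}=x|_{R_N}$ has $\omega_N(x')=\omega_N(x)$.

*Proof.* (α) Some $\mathbf p$ has $z(\mathbf p)\ne z(\mathbf p+K\mathbf e_1)$. By $\mathbf v_j$-periodicity of $z$ we may add multiples of $\mathbf v_j$, whose $b$-coordinate is nonzero of modulus at most $\Delta$, and assume $\mathbf p=(a,b)$ with $\rho\le b<\rho+\Delta$. Fix such a $\mathbf p$ for each $z$, and let $N/2\ge|a|+\rho$. Then $\mathbf p-\mathbf s\in E_N$ for all $\mathbf s\in\operatorname{supp}g_j$. If $(*)$ failed, then, writing $(g_j)_{\mathbf s}$ for the coefficients,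
$$z(\mathbf p)=\sum_{\mathbf s}(g_j)_{\mathbf s}x(\mathbf p-\mathbf s)=\sum_{\mathbf s}(g_j)_{\mathbf s}x(\mathbf p-\mathbf s+K\mathbf e_1)=z(\mathbf p+K\mathbf e_1),$$
a contradiction.

(β) Let $N\ge N_0$ with $N_0$ so large that $N/2-\rho\ge k_i$. By Proposition 8.3, $x=x'$ on $[-N/2,N/2]\times[0,cN]$. So $z_i(x),z_i(x')$ agree at abscissas in $[-N/2+\rho,N/2-\rho]$ in the rows $\rho\le b\le cN-\rho$. They have period $\mathbf v_i=k_i\mathbf e_1$ and agree on a full period of each of these rows, so they agree on these rows. $\square$

The strip of $\omega_N$ consists of $\lfloor cN\rfloor-2\rho+1$ consecutive rows. So a strip $R_N$ of *bounded* height determines the $i$-th component on a number of rows *linear* in $N$, provided that $(*)$ holds. We use this to show that all $h_l$ vanish. Suppose not.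

## 9. Exactly one $h_i$ positive: counting

Use Sections 7 and 8 for this $i$, and pick $j\ne i$. We look for many configurations that satisfy $(*)$ from the same $N$ on. Put $x_\beta=T^{\beta\mathbf v_j}\eta$, $\beta\in\mathbb Z$. Then $z_j(x_\beta)=T^{\beta\mathbf v_j}\zeta_j=\zeta_j$ for all $\beta$. By Lemma 6.2, $\zeta_j$ is not $K\mathbf e_1$-periodic, since $K\mathbf e_1=PM\mathbf v_i$ is not parallel to $\mathbf v_j$. By Lemma 8.4(α) there is $N_1\ge N_0$, independent of $\beta$, such that every $x_\beta$ satisfies $(*)$ for all $N\ge N_1$. By Lemma 8.4(β) $\omega_N(x_\beta)$ is a function of $x_\beta|_{R_N}$.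

**Upper bound.** $R_N$ is the set of lattice points of $[-N,N]\times[0,\theta)$, which has $\varphi_i$-width at most $\theta$ and all other $\varphi_l$-widths $O(N)$. By Lemma 6.3, with suitable constants $C,C'$,
$$\#\{\omega_N(x_\beta):\beta\in\mathbb Z\}\le C\,p_i(\theta+C)\prod_{l\ne i}p_l(C'N+C')=e^{o(N)},$$
because $h_l=0$ for $l\ne i$.

**Lower bound.** $z_i(x_\beta)=T^{\beta\mathbf v_j}\zeta_i$. By Lemma 6.4 and (6.1) the left side is, for large $N$ and a constant $C''$, at least
$$\frac{p_i(\lfloor cN\rfloor-C'')}{C''}\ge\frac{e^{h_i(cN-C''-1)}}{C''}.$$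
As $h_i>0$, this is a contradiction. $\square$

If a second $h_j$ is positive, the upper bound is itself exponential in $N$ and no contradiction results. The count treats all information in $R_N$ alike. But $\omega_N(x)$ does not change when $x$ is translated along $\mathbf v_i$, and the next section shows that a long strip in the direction of $\mathbf v_i$ carries only $o(N)$ information about such invariant data, when information is measured by entropy.

## 10. Two positive $h_i$, $h_j$: an invariant measure with independent components

Let $h_i>0$ and $h_j>0$ with $i\ne j$. Use Sections 7 and 8 for $i$, and write $T=T^{\mathbf v_i}$.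

**Entropy facts.** For a probability $\mu$ and finite measurable partitions, $H_\mu(\alpha)=-\sum_{A\in\alpha}\mu(A)\log\mu(A)$ and $H_\mu(\alpha|\beta)=H_\mu(\alpha\vee\beta)-H_\mu(\beta)$. The latter is the average, over the atoms $B$ of $\beta$, of the entropy of $\alpha$ under $\mu(\cdot\,|B)$. We have $0\le H_\mu(\alpha|\beta)\le H_\mu(\alpha)\le\log|\alpha|$ and $H_\mu(\alpha\vee\alpha'|\beta)\le H_\mu(\alpha|\beta)+H_\mu(\alpha'|\beta)$. Refining $\alpha$ does not decrease, and refining $\beta$ does not increase, $H_\mu(\alpha|\beta)$. If $\mu$ is invariant under an invertible map $U$, then $H_\mu(U^{-1}\alpha|U^{-1}\beta)=H_\mu(\alpha|\beta)$, and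
$$h_\mu(U,\alpha)=\lim_k\frac1kH_\mu\Big(\bigvee_{0\le t<k}U^{-t}\alpha\Big)=\inf_k\frac1kH_\mu\Big(\bigvee_{0\le t<k}U^{-t}\alpha\Big),\qquad h_\mu(U)=\sup_\alpha h_\mu(U,\alpha).$$
If $\alpha$ is generating, $h_\mu(U)=h_\mu(U,\alpha)$ (Kolmogorov–Sinai). Also $h_\mu(U^n)=n\,h_\mu(U)$ for $n\ge1$. The variational principle says that $h_{top}(U)$ is the supremum of $h_\mu(U)$ over invariant, and also over ergodic, probabilities. For example, for the shift on $\{0,1\}^{\mathbb Z}$ with fair coin measure and $\alpha$ given by the coordinate at $0$, the join of $k$ translates has entropy $k\log2$, so the entropy is $\log2$.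

**Step 1: measures of positive entropy on the two components.** Let
$$Z_i^0=\overline{\{T^{\beta\mathbf v_j}\zeta_i:\beta\in\mathbb Z\}}\subset Z_i,\qquad Z_j^0=\overline{\{T^{\alpha\mathbf v_i}\zeta_j:\alpha\in\mathbb Z\}}\subset Z_j,$$
and $\Delta'=|\varphi_i(\mathbf v_j)|$. Let $\gamma$ be the partition of $Z_i^0$ by the restriction to the rows $0\le\varphi_i<\Delta'$. It is finite and clopen. For $z\in Z^0_i$, the $\gamma$-atom of $T^{k\mathbf v_j}z$ records $z$ on the rows $k\varphi_i(\mathbf v_j)\le\varphi_i<k\varphi_i(\mathbf v_j)+\Delta'$. As $k$ runs over $\mathbb Z$ these blocks tile all rows, so $\gamma$ is generating for $T^{\mathbf v_j}$. Coding by $\gamma$ conjugates $(Z_i^0,T^{\mathbf v_j})$ to a subshift whose words of length $n$ correspond to restrictions to $n\Delta'$ consecutive rows. By Lemma 6.4 there are at least $p_i(n\Delta'-C)/C$ of them, so $h_{top}(T^{\mathbf v_j},Z_i^0)\ge\Delta'h_i>0$. Exchanging $i$ and $j$, $h_{top}(T^{\mathbf v_i},Z_j^0)>0$. By the variational principle there are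

* a $T^{\mathbf v_j}$-invariant Borel probability $\nu_i$ on $Z_i^0$ with $h_{\nu_i}(T^{\mathbf v_j})>0$,
* an ergodic $T$-invariant Borel probability $\nu_j$ on $Z_j^0$ with $h_{\nu_j}(T)>0$.

**Step 2: a $T$-invariant $\mu$ on $X_\eta$ whose components are independent with laws $\nu_i,\nu_j$.** Put $\pi=(g_i,g_j)\colon X_\eta\to Z_i\times Z_j$. By periodicity of $\zeta_i$ and $\zeta_j$,
$$\pi(T^{\alpha\mathbf v_i+\beta\mathbf v_j}\eta)=(T^{\beta\mathbf v_j}\zeta_i,\,T^{\alpha\mathbf v_i}\zeta_j).$$
As $\alpha,\beta$ are arbitrary, the compact set $\pi(X_\eta)$ contains $Z_i^0\times Z_j^0$. Let $\Lambda$ be the set of Borel probabilities $\lambda$ on $X_\eta$ with $\pi_*\lambda=\nu_i\times\nu_j$. It is nonempty: approximate $\nu_i\times\nu_j$ weak-* by finitely supported probabilities on $Z_i^0\times Z_j^0$, lift these point by point to $X_\eta$, and take a weak-* limit point. $\Lambda$ is convex and weak-* compact. It is invariant under $T_*$, because $\pi\circ T=(T\times T)\circ\pi$, $T$ is the identity on $Z_i$, and $T$ preserves $\nu_j$. So for $\lambda\in\Lambda$ any weak-* limit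 point $\mu$ of $\frac1n\sum_{t<n}T^t_*\lambda$ is $T$-invariant and lies in $\Lambda$: $\pi_*\mu=\nu_i\times\nu_j$.

**Step 3: $(*)$ holds with probability tending to $1$.** The set $\{z\in Z_j^0:T^{PM}z=z\}$ is $T$-invariant, so its $\nu_j$-measure is $0$ or $1$. If it were $1$, then $T^{PM}=\mathrm{id}$ $\nu_j$-almost everywhere, and $PM\,h_{\nu_j}(T)=h_{\nu_j}(T^{PM})=0$, a contradiction. So it is $0$. Since $K\mathbf e_1=PM\mathbf v_i$, this says that for $\mu$-almost every $x$ the configuration $z_j(x)$ is not $K\mathbf e_1$-periodic. By Lemma 8.4(α) such $x$ satisfies $(*)$ for all large $N$. For each $N$ the set of $x$ failing $(*)$ is clopen, and these sets decrease in $N$ because $E_N$ increases. Their intersection is $\mu$-null, so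
$$\varepsilon_N:=\mu\{x:(*)\text{ fails for }N\}\to0.$$

**Step 4: conditioning on invariant data does not lower the entropy rate.** Let $\alpha$ be the partition of $X_\eta$ by $x|_{[0,k_i)\times[0,\theta)}$, and $\alpha^{(n)}=\bigvee_{t=-n}^{n-1}T^{-t}\alpha$. Since $\mathbf v_i=k_i\mathbf e_1$, the latter is the partition by $x|_{[-nk_i,nk_i)\times[0,\theta)}$. We claim: *if $\beta$ is a finite measurable partition with $T$-invariant atoms, then*
$$H_\mu(\alpha^{(n)}|\beta)\ge2n\,h_\mu(T,\alpha).\tag{10.1}$$
Write $\alpha_k=\bigvee_{0\le t<k}T^{-t}\alpha$ and $a_k=H_\mu(\alpha_k|\beta)$. Since $T^{-1}\beta=\beta$ and $\mu$ is $T$-invariant, $a_{k+l}\le a_k+H_\mu(T^{-k}\alpha_l|\beta)=a_k+a_l$. Moreover $H_\mu(\alpha_k)-H_\mu(\beta)\le a_k\le H_\mu(\alpha_k)$, so $a_k/k\to h_\mu(T,\alpha)$. By Fekete's lemma the limit is $\inf_ka_k/k$, so $a_k\ge k\,h_\mu(T,\alpha)$. Finally $H_\mu(\alpha^{(n)}|\beta)=a_{2n}$, again by invariance.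

**Step 5: $\omega_N$ has entropy $o(N)$.** Let $N=nk_i-1$ be large, and write $\omega_N$ also for the finite partition by the value $\omega_N(x)$. Its atoms are $T$-invariant, since $z_i(Tx)=Tz_i(x)=z_i(x)$. The partition $\alpha^{(n)}$ refines the partition by $x|_{R_N}$. Computing $H_\mu(\alpha^{(n)}\vee\omega_N)$ in two ways,
$$H_\mu(\omega_N)=\big[H_\mu(\alpha^{(n)})-H_\mu(\alpha^{(n)}|\omega_N)\big]+H_\mu(\omega_N|\alpha^{(n)})\le o(n)+H_\mu(\omega_N|\,x|_{R_N}),$$
by $H_\mu(\alpha^{(n)})=2n\,h_\mu(T,\alpha)+o(n)$ and (10.1) with $\beta=\omega_N$.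

For the last term, call a pattern on $R_N$ *good* if it equals $x|_{R_N}$ for some $x\in X_\eta$ satisfying $(*)$. By Lemma 8.4(β), $\omega_N$ is constant on the set of all $x$ with a given good pattern, so good patterns contribute $0$. All $x$ with a pattern that is not good fail $(*)$, so these patterns have total probability at most $\varepsilon_N$. As $\omega_N$ takes at most $p_i(\lfloor cN\rfloor+1)$ values,
$$H_\mu(\omega_N|\,x|_{R_N})\le\varepsilon_N\log p_i(\lfloor cN\rfloor+1)=o(N).$$
Hence $H_\mu(\omega_N)=o(N)$.

**Step 6: $\omega_N$ has entropy of linear size.** Under $\mu$, $z_i(x)$ has law $\nu_i$, and $\omega_N(x)$ is its restriction to $\lfloor cN\rfloor-2\rho+1\ge cN-2\rho$ consecutive rows. The blocks of $\Delta'$ rows from Step 1 tile the rows, and at least $J_N\ge\frac{cN-2\rho}{\Delta'}-2$ consecutive ones lie inside this strip. So $\omega_N$ refines the pullback by $z_i$ of a join of $J_N$ consecutive $T^{\mathbf v_j}$-translates of $\gamma$. By $T^{\mathbf v_j}$-invariance of $\nu_i$ and since $\gamma$ is generating,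
$$H_\mu(\omega_N)\ge J_N\,h_{\nu_i}(T^{\mathbf v_j},\gamma)=J_N\,h_{\nu_i}(T^{\mathbf v_j}).$$
The right side grows linearly in $N$, because $h_{\nu_i}(T^{\mathbf v_j})>0$. Along $N=nk_i-1\to\infty$ this contradicts Step 5.

So $h_1=\dots=h_m=0$ in all cases. By Proposition 6.5 this proves Theorem B(b). With Theorem B(a) from Section 4 it proves Theorem B, and with it Theorem A. $\blacksquare$
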